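\title{A graph profile whose tropicalization is not polyhedral}

\begin{abstract}
The tropicalization of the homomorphism density profile of finitely many connected graphs is a closed convex cone that records the binomial inequalities between their densities. We construct three connected graphs, on $68$, $76$ and $76$ vertices, for which this cone is not polyhedral. This answers in the negative a question of Blekherman, Raymond, Singh and Thomas. The cone is not polyhedral for any finite set of connected graphs containing these three, and it is polyhedral for every set of at most two graphs. The proof transfers to graph densities a linear entropy inequality that holds under a linear condition but cannot be made unconditional by a finite penalty.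
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All graphs are finite and simple, and logarithms are natural. A homomorphism from a graph $U$ to a graph $G$ is a map $V(U)\to V(G)$ that sends edges to edges. We write $\hom(U,G)$ for the number of homomorphisms and
\[
t(U;G)=\frac{\hom(U,G)}{|V(G)|^{|V(U)|}}
\]
for the \emph{homomorphism density}, the probability that a uniformly random map $V(U)\to V(G)$ is a homomorphism. For a finite set $\mathcal U=\{U_1,\dots,U_n\}$ of connected graphs, the \emph{graph profile} $\mathcal G_{\mathcal U}\subseteq[0,1]^n$ is the closure of the set of vectors $(t(U_1;G),\dots,t(U_n;G))$, where $G$ ranges over all graphs.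

The tropicalization of a set $\mathcal S\subseteq\mathbb R^n_{\ge0}$ is $\operatorname{trop}(\mathcal S)=\lim_{\eta\to0^+}\log_{1/\eta}(\mathcal S\cap\mathbb R^n_{>0})$, with the logarithm applied coordinatewise. It is known that graph profiles are closed under coordinatewise multiplication, and that for a set $\mathcal S$ with this property $\operatorname{trop}(\mathcal S)$ is a closed convex cone, equal to the closure of the conical hull of $\log(\mathcal S\cap\mathbb R^n_{>0})$. We take this description as the definition: $\operatorname{trop}(\mathcal G_{\mathcal U})$ is the closure of the set of all nonnegative linear combinations of points of $\log(\mathcal G_{\mathcal U}\cap\mathbb R^n_{>0})$. It lies in the orthant $\mathbb R^n_{\le0}$ because densities are at most $1$.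

Call $G$ \emph{positive} for $\mathcal U$ if $t(U_i;G)>0$ for all $i$, and put $y(G)=(\log t(U_1;G),\dots,\log t(U_n;G))$. We use the definition of the cone only through the following two statements.

\begin{lemma}\label{lem:reduce}
\begin{itemize}
\item[(i)] A homogeneous linear inequality $\sum_i\alpha_iy_i\ge0$ holds on $\operatorname{trop}(\mathcal G_{\mathcal U})$ if and only if it holds at $y(G)$ for every positive graph $G$.
\item[(ii)] If $G_k$ are positive graphs, $\gamma_k>0$, and $\gamma_k\,y(G_k)\to y$, then $y\in\operatorname{trop}(\mathcal G_{\mathcal U})$.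
\end{itemize}
\end{lemma}

\begin{proof}
The points $\gamma\,y(G)$ with $\gamma>0$ lie in the cone, and the cone is closed. This gives (ii) and one direction of (i). Conversely, a point of $\mathcal G_{\mathcal U}\cap\mathbb R^n_{>0}$ is a limit of density vectors of graphs, and these graphs are eventually positive. By continuity of $\log$, an inequality valid at all $y(G)$ is valid on $\log(\mathcal G_{\mathcal U}\cap\mathbb R^n_{>0})$, and it passes to nonnegative combinations and limits.
\end{proof}

After exponentiation, the inequality in (i) reads $\prod_{\alpha_i>0}t(U_i;G)^{\alpha_i}\ge\prod_{\alpha_i<0}t(U_i;G)^{-\alpha_i}$. A closed convex cone is the intersection of the closed half-spaces through the origin that contain it, so $\operatorname{trop}(\mathcal G_{\mathcal U})$ carries the same information as the list of all such binomial inequalities. A cone is \emph{polyhedral} if it is the solution set of finitely many homogeneous linear inequalities, and \emph{rational polyhedral} if their coefficients can be chosen rational. If $\operatorname{trop}(\mathcal G_{\mathcal U})$ is polyhedral, then by Farkas' lemma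 every valid linear inequality is a nonnegative combination of finitely many fixed ones: every binomial inequality is a product of powers of finitely many basic ones. In the rational case the basic ones have integer exponents.

\begin{example}\label{ex:two}
Let $\mathcal U=\{K_2,K_{1,2}\}$, an edge and a path with two edges, and let $G$ have $N$ vertices. Then $\hom(K_2,G)=\sum_u\deg u$ and $\hom(K_{1,2},G)=\sum_u(\deg u)^2$. The Cauchy--Schwarz inequality gives $t(K_{1,2};G)\ge t(K_2;G)^2$, and $\deg u\le N$ gives $t(K_{1,2};G)\le t(K_2;G)$. So the cone lies in the sector $2y_1\le y_2\le y_1$, which is generated by $(-1,-2)$ and $(-1,-1)$. A perfect matching on $N$ vertices has densities $1/N$ and $1/N^2$, so $y(G)/\log N=(-1,-2)$. The star $K_{1,N-1}$ has densities $2(N-1)/N^2$ and $(N-1)/N^2$, so $y(G)/\log N\to(-1,-1)$. Hence the cone is the whole sector, a rational polyhedral cone.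
\end{example}

Here two inequalities with integer exponents generate all others, and each boundary ray comes from a simple family of graphs. One would guess that this is the general picture. Blekherman, Raymond, Singh and Thomas~\cite{BRST} ask:

\begin{quote}
Is $\operatorname{trop}(\mathcal G_{\mathcal U})$ a polyhedral cone for every finite set $\mathcal U$ of connected graphs? If so, is it always a rational polyhedral cone?
\end{quote}

The answer to the first question is no. The example cannot reveal this, since a closed convex cone in the plane has no room to be curved.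

\begin{theorem}\label{thm:main}
There is an explicit set $\mathcal U^*=\{Q,\widehat F_1,\widehat F_2\}$ of three connected graphs such that $\operatorname{trop}(\mathcal G_{\mathcal U^*})\subset\mathbb R^3$ is not polyhedral.
\end{theorem}

The graphs are defined in Section~\ref{sec:graphs}. The second question is conditional on a positive answer to the first and so does not arise; in particular, $\operatorname{trop}(\mathcal G_{\mathcal U})$ is not a rational polyhedral cone for every $\mathcal U$. We do not determine whether a cone $\operatorname{trop}(\mathcal G_{\mathcal U})$ that happens to be polyhedral must be rational.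

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(a)] For every finite set $\mathcal U\supseteq\mathcal U^*$ of connected graphs, $\operatorname{trop}(\mathcal G_{\mathcal U})$ is not polyhedral.
\item[(b)] If $|\mathcal U|\le2$, then $\operatorname{trop}(\mathcal G_{\mathcal U})$ is polyhedral. So three graphs is the minimum possible.
\item[(c)] Write $y=(y_0,y_1,y_2)$ for the coordinates of $T=\operatorname{trop}(\mathcal G_{\mathcal U^*})$, in the order $Q,\widehat F_1,\widehat F_2$, and put $\ell_1=y_1-3y_0$ and $\ell_2=y_2-3y_0$. Then $\ell_1\ge0$ on $T$. For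
\[
\beta(\delta)=\sup\{-\ell_2(y):\ y\in T,\ y_0=-1,\ \ell_1(y)\le\delta\}
\]
there is $\delta_0>0$ with $\frac1{12}\,\delta\log\frac1\delta\le\beta(\delta)\le7\sqrt\delta$ for $0<\delta<\delta_0$. Moreover, $T$ has infinitely many extreme rays.
\end{itemize}
\end{theorem}

Part (c) describes the slice $y_0=-1$ of $T$ near the line $\ell_1=0$: the function $\beta$ tends to $0$, but more slowly than any linear function of $\delta$. This is the shape of the whole proof. On the face $\ell_1=0$ the inequality $\ell_2\ge0$ holds, yet no inequality $\ell_2+K\ell_1\ge0$ holds on $T$, and for a polyhedral cone this is impossible (Lemma~\ref{lem:cone}). We first find such a pair of linear forms among expressions in Shannon entropies (Section~\ref{sec:entropy}), then build graphs whose densities imitate them (Section~\ref{sec:graphs}). The imitation has two sides: entropy inequalities give inequalities valid on the cone (Section~\ref{sec:valid}), and one family of probability laws gives points of the cone (Section~\ref{sec:points}). Section~\ref{sec:proofs} combines them.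

\section{Cones, entropy and types}\label{sec:prelim}

\subsection*{Conditional inequalities on polyhedral cones}
By the Minkowski--Weyl theorem, a subset of $\mathbb R^n$ is a polyhedral cone if and only if it is the set of nonnegative linear combinations of finitely many vectors, its generators.

\begin{lemma}\label{lem:cone}
Let $T\subseteq\mathbb R^n$ be a polyhedral cone and let $\ell_1,\ell_2$ be linear forms such that $\ell_1\ge0$ on $T$, and $\ell_2\ge0$ at every point of $T$ where $\ell_1=0$. Then there is $K\ge0$ with $\ell_2+K\ell_1\ge0$ on $T$.
\end{lemma}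

\begin{proof}
Choose finitely many generators of $T$, and choose $K\ge0$ with $K\ge-\ell_2(r)/\ell_1(r)$ for each generator $r$ with $\ell_1(r)>0$. At these generators $\ell_2+K\ell_1\ge0$ by the choice of $K$. At the others $\ell_1=0$, so $\ell_2+K\ell_1=\ell_2\ge0$. The inequality passes to nonnegative combinations.
\end{proof}

Finiteness is what makes $K$ exist. On the round cone $\{(x,x',x''):x,x''\ge0,\ |x'|\le\sqrt{xx''}\}$, which is convex because $\sqrt{xx''}$ is concave, the forms $\ell_1=x$ and $\ell_2=x'$ satisfy the hypotheses, while $\ell_2+K\ell_1<0$ at $(\delta,-\sqrt\delta,1)$ for small $\delta>0$.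

\subsection*{Entropy}
All random variables take finitely many values, and juxtaposition such as $XY$ denotes the pair $(X,Y)$. Put $g(x)=x\log x$ with $g(0)=0$. The entropy of $X$ is $H(X)=-\sum_xg(\Pr[X=x])$. The conditional entropy is $H(X|Z)=H(XZ)-H(Z)$, and the conditional mutual information is
\[
I(X;Y|Z)=H(X|Z)-H(X|YZ)=H(XZ)+H(YZ)-H(Z)-H(XYZ).
\]
Omitting $Z$ gives $I(X;Y)=H(X)+H(Y)-H(XY)$. We use four textbook facts.
\begin{itemize}
\item[(E1)] If $X$ takes values in a finite set $\Omega$, then $H(X)\le\log|\Omega|$, with equality if $X$ is uniform on $\Omega$.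
\item[(E2)] $I(X;Y|Z)\ge0$, with equality if and only if $X$ and $Y$ are conditionally independent given $Z$. In particular, conditioning on more variables does not increase entropy.
\item[(E3)] Chain rule: $I(XX';Y|Z)=I(X;Y|Z)+I(X';Y|XZ)$. By (E2), each term on the right is at most the left side. The same holds in the second argument, by symmetry.
\item[(E4)] $H(X|\rho)$ is the average over the values of $\rho$ of the entropy of the conditional law of $X$. Hence a linear inequality between entropies that holds for all laws also holds with every term conditioned on a further variable $\rho$.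
\end{itemize}

\subsection*{Types}
Let $p$ be the law of a tuple of random variables indexed by a finite set, let $p_S$ be its marginal on a subset $S$ of indices, and let $k\ge1$ be an integer such that $kp$ is integer valued. An $S$-tuple of sequences of length $k$ can be read position by position; its \emph{type} is the empirical distribution of the $k$ columns. The \emph{type class} $T_S$ is the set of $S$-tuples of type $p_S$, and $T_\emptyset$ is a single point. Two facts are needed.
\begin{itemize}
\item[(T1)] $\log|T_S|=kH(p_S)+O(\log k)$. Indeed $|T_S|=k!/\prod_x(kp_S(x))!$, and Stirling's formula gives $\log j!=g(j)-j+O(\log(j+2))$.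
\item[(T2)] For $S'\subseteq S$, the projection maps $T_S$ onto $T_{S'}$, and every fiber has size $|T_S|/|T_{S'}|$. Indeed, the projection maps the nonempty set $T_S$ into $T_{S'}$ and commutes with permutations of the $k$ positions, which act transitively on $T_{S'}$.
\end{itemize}

\section{A conditional entropy inequality with no finite penalty}\label{sec:entropy}

For random variables $A,B,C,D$ put
\[
v=I(A;B|C)+I(A;C|B),\qquad w=I(A;B|D)+I(C;D)-I(A;B).
\]
Then $v\ge0$ by (E2). We show that $v=0$ forces $w\ge0$, that no inequality $w+Kv\ge0$ holds, and that the first statement has a quantitative form.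

\subsection{The case $v=0$}

The condition $v=0$ says that $B$ and $C$ tell us the same thing about $A$. That common information can be isolated as a random variable.

\begin{proposition}\label{prop:exact}
If $v=0$, then $w\ge0$.
\end{proposition}

\begin{proof}
Let $\Sigma$ be the bipartite graph whose two sides are the values of positive probability of $B$ and of $C$, with $bc$ an edge when $\Pr[B=b,C=c]>0$. Let $W$ be the component of $\Sigma$ containing $B$. Almost surely $BC$ is an edge, so $W$ is a function of $B$ and also a function of $C$. By (E2), $v=0$ means that for every edge $bc$ the law of $A$ given $(B,C)=(b,c)$ equals both its law given $B=b$ and its law given $C=c$. So the law of $A$ given $B=b$ depends only on the component of $b$, that is, $I(A;B|W)=0$. Hence $I(A;B)=I(A;BW)=I(A;W)$, and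
\begin{equation}\label{eq:skeleton}
I(A;W)\le I(AD;W)=I(D;W)+I(A;W|D).
\end{equation}
Since $W$ is a function of $C$, we have $I(D;W)\le I(D;WC)=I(C;D)$. Since $W$ is a function of $B$, we have $I(A;W|D)\le I(A;WB|D)=I(A;B|D)$. Together these give $I(A;B)\le I(C;D)+I(A;B|D)$.
\end{proof}

\subsection{A family of laws with $w$ much more negative than $-v$}

The components of $\Sigma$ are fragile: one new atom of small mass can join two of them. For $0<\varepsilon\le\frac14$ let $m=(1-\varepsilon)/3$, so that $m\ge\frac14\ge\varepsilon$, and let $p=p^{\varepsilon}$ be the law of $(A,B,C,D)\in\{0,1\}^4$ with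
\begin{equation}\label{eq:law}
p(0000)=p(0110)=p(1111)=m,\qquad p(0101)=\varepsilon .
\end{equation}
At $\varepsilon=0$ we have $B=C$, $A=D$ and $v=w=0$, and $\Sigma$ has two components. The atom $0101$ adds the edge $(b,c)=(1,0)$, which joins them. A marginal in which this atom projects to a value that had mass $0$ gains entropy of order $\varepsilon\log\frac1\varepsilon$; the other marginals change by $O(\varepsilon)$. The atom is chosen so that the large terms cancel in $v$ and do not cancel in $w$.

\begin{lemma}\label{lem:family}
For the law $p^{\varepsilon}$ we have $v\le\varepsilon\log3$ and $w\le-\varepsilon\bigl(\log\frac1\varepsilon-3\bigr)$. Consequently, for every $K\ge0$,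
\begin{equation}\label{eq:nopenalty}
w+Kv\le\varepsilon\Bigl(3+K\log3-\log\frac1\varepsilon\Bigr)<0\qquad\text{for all sufficiently small }\varepsilon>0 .
\end{equation}
\end{lemma}

\begin{proof}
If $C=0$ then $A=0$, and if $C=1$ then $B=1$. So given $C$, one of $A,B$ is constant, and $I(A;B|C)=0$. The same holds with $D$ in place of $C$, so $I(A;B|D)=0$. Thus $v=I(A;C|B)$ and $w=I(C;D)-I(A;B)$. The atom masses of the marginals that occur are
\[
\begin{array}{c|c|c|c|c}
A,\ B & C,\ D & AB & BC & CD,\ ABC\\ \hline
m,\ 2m+\varepsilon & m+\varepsilon,\ 2m & m,\ m,\ m+\varepsilon & m,\ 2m,\ \varepsilon & m,\ m,\ m,\ \varepsilon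
\end{array}
\]
Put $\Delta_1=g(m+\varepsilon)-g(m)$ and $\Delta_2=g(2m+\varepsilon)-g(2m)$. In $v=H(AB)+H(BC)-H(B)-H(ABC)$ the terms $g(\varepsilon)$ from $H(BC)$ and $H(ABC)$ cancel, and
\[
v=-g(m+\varepsilon)+g(m)-g(2m)+g(2m+\varepsilon)=\Delta_2-\Delta_1 .
\]
In $w=H(C)+H(D)-H(CD)-H(A)-H(B)+H(AB)$ only $H(CD)$ contains $g(\varepsilon)$, and
\[
w=2\Delta_2-3\Delta_1+g(\varepsilon)=2v-\Delta_1-\varepsilon\log\tfrac1\varepsilon .
\]
The function $g$ is convex with $g'(x)=1+\log x$, so $\Delta_2\le\varepsilon g'(2m+\varepsilon)$ and $\Delta_1\ge\varepsilon g'(m)$. Hence $v\le\varepsilon\log\frac{2m+\varepsilon}{m}\le\varepsilon\log3$, and $-\Delta_1\le\varepsilon(\log\frac1m-1)\le\varepsilon(\log4-1)$. The bound on $w$ follows from $2\log3+\log4-1=\log36-1<3$.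
\end{proof}

\subsection{The quantitative inequality}

Proposition~\ref{prop:exact} is too weak for our purpose. A point of the cone with $\ell_1=0$ is a limit of rescaled vectors, and the random variables attached to the approximating graphs have $v$ small only relative to the scale, on alphabets of unbounded size. We need a bound on $-w$ that does not depend on the alphabets and is homogeneous in the entropies. By \eqref{eq:nopenalty} the bound cannot be a multiple of $v$ alone; we allow a further term $\frac1sI(B;C)$ and pay for a large $s$ in the coefficient of $v$.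

The component $W$ is no longer useful. We replace it by the position $W$ of a random walk on $\Sigma$ after $2j$ steps from $B$, where the steps are guided by $A$ so that $(A,W)$ keeps the law of $(A,B)$. When $v$ is small the guidance leaks little information about $A$, which replaces ``$W$ is a function of $B$''. The starting points $B$ and $C$ are one step apart, so for a suitable $j$ the position $W$ knows about as much of $B$ as of $C$, which replaces ``$W$ is a function of $C$''.

\begin{lemma}\label{lem:robust}
For all random variables $A,B,C,D$ and every integer $s\ge1$,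
\[
w\ \ge\ -\frac1s\,I(B;C)-(2s+2)\,v .
\]
\end{lemma}

\begin{proof}
\emph{The walk.} Put $Z_{-1}=C$ and $Z_0=B$, and generate $Z_1,\dots,Z_{2s+2}$ successively. Given all of $A,D,Z_{-1},\dots,Z_i$, draw $Z_{i+1}$ from the conditional law of $C$ given $(A,B)$, evaluated at $(A,Z_i)$, if $i$ is even, and from the conditional law of $B$ given $(A,C)$, evaluated at $(A,Z_i)$, if $i$ is odd. By induction on $i\ge-1$, the triple $(A,Z_i,Z_{i+1})$ has the law of $(A,B,C)$ for even $i$ and of $(A,C,B)$ for odd $i$. Therefore $\alpha_i:=I(A;Z_{i+1}|Z_i)$ equals $I(A;C|B)$ for even $i$ and $I(A;B|C)$ for odd $i$, so that $\alpha_i\le v$ and $\alpha_i+\alpha_{i+1}=v$. Put $J_i=I(Z_0;Z_i)$; then $J_1=I(B;C)$.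

\emph{Reversibility.} Fix a value $a$ of $A$, let $q$ be the law of $(B,C)$ given $A=a$, and let $q_B,q_C$ be its marginals. Given $A=a$, the probability that $(Z_0,\dots,Z_{2j+1})=(b_0,c_1,b_2,\dots,b_{2j},c_{2j+1})$ is
\[
q(b_0,c_1)\cdot\frac{q(b_2,c_1)}{q_C(c_1)}\cdot\frac{q(b_2,c_3)}{q_B(b_2)}\cdots\frac{q(b_{2j},c_{2j+1})}{q_B(b_{2j})},
\]
read as $0$ if a numerator vanishes: the product of $q$ over consecutive pairs, divided by the product of the marginals at all terms except the first and last. The probability that $(Z_{-1},Z_0,\dots,Z_{2j})=(c_{2j+1},b_{2j},\dots,c_1,b_0)$ has the same description, hence the same value. Averaging over $a$, we find that $(Z_{2j},Z_{-1})$ has the law of $(Z_0,Z_{2j+1})$, so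
\begin{equation}\label{eq:reverse}
I(Z_{2j};C)=J_{2j+1}.
\end{equation}

\emph{Step 1: the walk leaks little.} Fix $1\le j\le s$ and let $W=Z_{2j}$. For $i\ge0$,
\[
I(A;Z_{i+1}|Z_0\cdots Z_i)=H(Z_{i+1}|Z_0\cdots Z_i)-H(Z_{i+1}|AZ_i)\le H(Z_{i+1}|Z_i)-H(Z_{i+1}|AZ_i)=\alpha_i,
\]
where the first equality uses that $Z_{i+1}$ depends on the past only through $(A,Z_i)$. The chain rule gives $I(A;W|B)\le I(A;Z_1\cdots Z_{2j}|Z_0)\le\alpha_0+\dots+\alpha_{2j-1}=jv$. Given $(A,B)$, the variable $W$ is independent of $(C,D)$, so $I(CD;W|AB)=0$ and
\begin{equation}\label{eq:leak}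
I(ACD;W|B)=I(A;W|B)\le jv .
\end{equation}

\emph{Step 2: the argument of Proposition~\ref{prop:exact}, with errors.} Since $(A,W)$ has the law of $(A,B)$, inequality \eqref{eq:skeleton} gives $I(A;B)\le I(D;W)+I(A;W|D)$. For the second term, (E3) and \eqref{eq:leak} give
\[
I(A;W|D)\le I(A;BW|D)=I(A;B|D)+I(A;W|BD)\le I(A;B|D)+jv .
\]
For the first term, $I(D;W)\le I(D;CW)=I(C;D)+I(D;W|C)$, and by \eqref{eq:reverse} and \eqref{eq:leak},
\[
I(D;W|C)\le I(BD;W|C)=I(B;W)+I(CD;W|B)-I(C;W)\le J_{2j}-J_{2j+1}+jv ,
\]
where the equality expands $I(BCD;W)$ by the chain rule in two ways. Adding up,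
\begin{equation}\label{eq:onej}
-w\le J_{2j}-J_{2j+1}+2jv\qquad(1\le j\le s).
\end{equation}

\emph{Step 3: choosing $j$.} The sequence $J_i$ is nonnegative and almost nonincreasing, so its drops cannot all be large. For $i\ge1$,
\[
J_{i+1}\le I(Z_0;Z_iZ_{i+1})=J_i+I(Z_0;Z_{i+1}|Z_i)\le J_i+I(AZ_0;Z_{i+1}|Z_i)=J_i+\alpha_i\le J_i+v,
\]
because $I(Z_0;Z_{i+1}|AZ_i)=0$. Using this for $i=2j+1$ and then for $i=1$,
\[
\sum_{j=1}^s(J_{2j}-J_{2j+1})\le\sum_{j=1}^s(J_{2j}-J_{2j+2}+v)\le J_2+sv\le I(B;C)+(s+1)v .
\]
So some $j\le s$ has $J_{2j}-J_{2j+1}\le\frac1sI(B;C)+2v$. For this $j$, \eqref{eq:onej} gives $-w\le\frac1sI(B;C)+2v+2sv$.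
\end{proof}

\section{The three graphs}\label{sec:graphs}

\subsection{From entropy to densities: the path with two edges}\label{sec:toy}

Both directions of the translation are visible for $\mathcal U=\{K_2,K_{1,2}\}$. Let $L=\log|V(G)|$, and let $(A,B)$ be a uniformly random homomorphism $K_2\to G$. Draw $A'$ from the conditional law of $A$ given $B$, independently of $A$ given $B$. Then $(A,B,A')$ is a random homomorphism $K_{1,2}\to G$ of entropy $2H(AB)-H(B)$, so (E1) gives $\log\hom(K_{1,2},G)\ge2\log\hom(K_2,G)-H(B)$, that is,
\[
\log t(K_{1,2};G)-2\log t(K_2;G)\ge L-H(B)\ge0 .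
\]
The path is two edges glued along a vertex, and its entropy is the sum of the entropies of the pieces minus the entropy of the part along which they are glued.

Conversely, take a law $p$ of $(A,B)$ and the bipartite graph $G$ with sides $T_A$ and $T_B$ and edge set $T_{AB}$. By (T2) it is biregular, so
\[
\hom(K_{1,2},G)=\frac{|T_{AB}|^2}{|T_B|}+\frac{|T_{AB}|^2}{|T_A|}.
\]
By (T1) the first term has logarithm $k\,(2H(AB)-H(B))+O(\log k)$, which matches the entropy bound. The second term counts paths with the middle vertex on the side $T_A$, and it is exponentially larger when $H(A)<H(B)$. To realize a prescribed entropy expression exactly, we must force each vertex of the small graph into a prescribed class of the large one. The graph $Q$ does this.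

\subsection{The rigid graph $Q$}

For odd $j\ge5$ let $M_j$ be the Mycielskian of the cycle of length $j$: its vertices are $x_i,x_i'$ for $i\in\mathbb Z_j$ and $z$, and its edges are $x_ix_{i+1}$, $x_i'x_{i-1}$, $x_i'x_{i+1}$ and $x_i'z$. Let $\chi$ denote the chromatic number.

\begin{lemma}\label{lem:myc}
$\chi(M_j)=4$, and $\chi(M_j-u)\le3$ for every vertex $u$.
\end{lemma}

\begin{proof}
Suppose $M_j$ has a proper coloring with colors $1,2,3$, where $z$ has color $3$. Then every $x_i'$ has color $1$ or $2$. Recolor each $x_i$ of color $3$ with the color of $x_i'$. The neighbors $x_{i\pm1}$ of such an $x_i$ did not have color $3$, so they keep their colors, and these differ from the color of $x_i'$ because $x_i'x_{i\pm1}$ are edges. This is a proper $2$-coloring of an odd cycle, which is impossible. So $\chi(M_j)\ge4$. Now we color $M_j-u$ with three colors.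
\begin{itemize}
\item $u=z$: take a proper $3$-coloring of the cycle and give $x_i'$ the color of $x_i$.
\item $u=x_h$: color the path formed by the other $x_i$ with $1,2$, all $x_i'$ with $3$, and $z$ with $1$.
\item $u=x_h'$: color $x_h$ with $3$ and the path formed by the other $x_i$ with $1,2$; give $x_i'$ the color of $x_i$ for $i\ne h$, which is $1$ or $2$; color $z$ with $3$.
\end{itemize}
Adding back $u$ with a fourth color gives $\chi(M_j)\le4$.
\end{proof}

Let $Q$ be the join of $M_5,M_7,M_9,M_{11}$: their disjoint union with all edges between different $M_j$. It has $11+15+19+23=68$ vertices. Let $A,B,C,D$ be the vertices $z$ of $M_5,M_7,M_9,M_{11}$, in this order; they form a clique. Let $R=Q-\{A,B,C,D\}$, a join of four nonempty graphs, hence connected, with $64$ vertices. For $X\in\{A,B,C,D\}$ let $\Gamma(X)$ be the set of neighbors of $X$ in $R$.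

\begin{lemma}\label{lem:Q}
\begin{itemize}
\item[(Q1)] Every homomorphism $Q\to Q$ is an automorphism.
\item[(Q2)] Every automorphism of $Q$ fixes each of $A,B,C,D$.
\item[(Q3)] For $X\in\{A,B,C,D\}$, the only vertex of $Q$ adjacent to all of $\Gamma(X)$ is $X$.
\end{itemize}
\end{lemma}

\begin{proof}
(Q1) The parts of a join use disjoint sets of colors, so the chromatic number of a join is the sum over its parts. By Lemma~\ref{lem:myc}, $\chi(Q)=16$ and $\chi(Q-u)\le15$ for each vertex $u$. A homomorphism $Q\to Q-u$ would pull a $15$-coloring back to $Q$. So every homomorphism $Q\to Q$ is onto, hence bijective. It then maps the finite edge set injectively into itself, hence onto itself, so it is an automorphism.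

(Q2) In the complement of $M_j$, the vertex $z$ is adjacent to every $x_i$, and $x_i$ is adjacent to $x_i'$, so this complement is connected. Thus the components of the complement of $Q$ have the vertex sets of the four $M_j$. Their sizes differ, so an automorphism maps each $M_j$ to itself. In $M_j$ the degrees of $z,x_i,x_i'$ are $j,4,3$, and $j\ge5$, so $z$ is fixed.

(Q3) Let $X$ be the vertex $z$ of $M_j$. Then $\Gamma(X)$ consists of the $x_i'$ of $M_j$ and all vertices of $R$ in the other three parts. A vertex of $R$ in another part lies in $\Gamma(X)$ and is not adjacent to itself. The vertex $z$ of another part is not adjacent to the vertex $x_1$ of that part, which lies in $\Gamma(X)$. In $M_j$, a vertex $x_i$ is adjacent to only two of the $j$ vertices $x_h'$, and a vertex $x_i'$ to none.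
\end{proof}

\subsection{Colored patterns}

A \emph{pattern} is a graph $F$ with a map $c:V(F)\to\{A,B,C,D\}$, its coloring, such that adjacent vertices have different colors. Let $\widehat F$ be the disjoint union of $R$ and $F$ together with the edges $ur$ for $u\in V(F)$ and $r\in\Gamma(c(u))$. It is connected even when $F$ is not, because $R$ is connected and each $\Gamma(X)$ is nonempty. The map $\widehat c:\widehat F\to Q$ that is the identity on $R$ and $c$ on $F$ is a homomorphism, because $A,B,C,D$ form a clique. For the pattern $F_0=K_4$ with one vertex of each color, $\widehat c$ identifies $\widehat F_0$ with $Q$.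

We want patterns whose entropy expressions contain $v$ and $w$. Expanded,
\begin{align}
v&=H(AB)+H(AC)+2H(BC)-H(B)-H(C)-2H(ABC),\label{eq:vexp}\\
w&=H(AB)+H(AD)+H(BD)+H(C)-H(A)-H(B)-H(CD)-H(ABD).\label{eq:wexp}
\end{align}
As in Section~\ref{sec:toy}, a positive term should be a clique and a negative term a set along which a clique is glued to an earlier one. The terms $-H(X)$ with one letter can be absorbed by gluing edges into paths. The two remaining negative terms, in each line, have no larger positive term to be glued in. We add $3H(ABCD)$ and use them to glue three $4$-cliques. This is why $t(\widehat F_i;G)$ is compared with $t(Q;G)^3$.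

A \emph{gluing sequence} for a pattern $F$ is a list of cliques $K^1,\dots,K^r$ of $F$ that cover all vertices and edges, such that each set $S^i=K^i\cap(K^1\cup\dots\cup K^{i-1})$ is empty or contained in a single $K^{i'}$ with $i'<i$. We define $F_1$ and $F_2$ as unions of the cliques in the following gluing sequences, where a vertex named $a_i,b_i,c_i,d_i$ has color $A,B,C,D$ respectively (Figure~\ref{fig:patterns}).
\[
\begin{array}{cc|ccccccc}
F_1 & K^i & a_1b_1c_1d_1 & a_1b_1c_1d_2 & a_1b_1c_1d_3 & a_2c_2 & b_2c_2 & a_3b_3 & b_3c_3\\
 & S^i & \emptyset & a_1b_1c_1 & a_1b_1c_1 & \emptyset & c_2 & \emptyset & b_3\\ \hline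
F_2 & K^i & a_1b_1c_1d_1 & a_1b_1c_2d_1 & a_2b_2c_1d_1 & a_3b_3 & a_3d_2 & b_3d_3 & c_3\\
 & S^i & \emptyset & a_1b_1d_1 & c_1d_1 & \emptyset & a_3 & b_3 & \emptyset
\end{array}
\]
For $F_0$ the sequence is the single clique. For a real function $h$ on the subsets of $\{A,B,C,D\}$ with $h(\emptyset)=0$, put
\[
E_F(h)=\sum_i\bigl[h(c(K^i))-h(c(S^i))\bigr].
\]
Let $v(h),w(h)$ be the right sides of \eqref{eq:vexp}, \eqref{eq:wexp} with $h$ in place of $H$. Reading the table term by term gives
\begin{equation}\label{eq:E}
E_{F_0}(h)=h(ABCD),\qquad E_{F_1}(h)=3h(ABCD)+v(h),\qquad E_{F_2}(h)=3h(ABCD)+w(h).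
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,fill=white,inner sep=0.5pt,minimum size=5.5mm,font=\small}]
\node (a1) at (0,0) {$a_1$}; \node (b1) at (0.9,-0.9) {$b_1$}; \node (c1) at (1.8,0) {$c_1$};
\node (d1) at (0,1.7) {$d_1$}; \node (d2) at (0.9,1.7) {$d_2$}; \node (d3) at (1.8,1.7) {$d_3$};
\draw (a1)--(b1)--(c1)--(a1) (d1)--(a1) (d1)--(b1) (d1)--(c1) (d2)--(a1) (d2)--(b1) (d2)--(c1) (d3)--(a1) (d3)--(b1) (d3)--(c1);
\node (a2) at (2.8,1.7) {$a_2$}; \node (c2) at (2.8,0.4) {$c_2$}; \node (b2) at (2.8,-0.9) {$b_2$};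
\node (a3) at (3.7,1.7) {$a_3$}; \node (b3) at (3.7,0.4) {$b_3$}; \node (c3) at (3.7,-0.9) {$c_3$};
\draw (a2)--(c2)--(b2) (a3)--(b3)--(c3);
\node[draw=none] at (1.85,-1.6) {$F_1$};
\node (C2) at (5.6,0.4) {$c_2$}; \node (A1) at (6.6,1.3) {$a_1$}; \node (B1) at (6.6,0.4) {$b_1$};
\node (C1) at (7.6,1.7) {$c_1$}; \node (D1) at (7.6,-0.9) {$d_1$};
\node (A2) at (8.6,1.0) {$a_2$}; \node (B2) at (8.6,-0.2) {$b_2$};
\draw (C2)--(A1)--(B1)--(C2)--(D1)--(A1)--(C1)--(B1)--(D1)--(C1)--(A2)--(B2)--(C1) (A2)--(D1)--(B2);
\node (D2) at (9.6,1.7) {$d_2$}; \node (A3) at (9.6,0.83) {$a_3$}; \node (B3) at (9.6,-0.03) {$b_3$}; \node (D3) at (9.6,-0.9) {$d_3$};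
\draw (D2)--(A3)--(B3)--(D3);
\node at (10.5,0.4) {$c_3$};
\node[draw=none] at (8.05,-1.6) {$F_2$};
\end{tikzpicture}
\caption{The patterns $F_1$ and $F_2$; the letter of a vertex is its color. Each pattern has three vertices of each color and contains three $4$-cliques with all four colors. In $F_1$ they share the triangle $a_1b_1c_1$. In $F_2$ the clique $a_1b_1c_1d_1$ meets one of the others in the triangle $a_1b_1d_1$ and the other in the edge $c_1d_1$.}
\label{fig:patterns}
\end{figure}

Both $F_1$ and $F_2$ have exactly three vertices of each color, so $\widehat F_1$ and $\widehat F_2$ have $64+12=76$ vertices and the same number of edges meeting $R$. Since $F_1$ has $16$ edges and $F_2$ has $17$, the graphs $\widehat F_1$ and $\widehat F_2$ are not isomorphic. Put $\mathcal U^*=\{Q,\widehat F_1,\widehat F_2\}$.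

\begin{lemma}\label{lem:hom}
For $i=0,1,2$, the homomorphisms $\widehat F_i\to Q$ are exactly the maps $\sigma\circ\widehat c$ with $\sigma\in\operatorname{Aut}(Q)$, and different $\sigma$ give different maps.
\end{lemma}

\begin{proof}
The maps $\sigma\circ\widehat c$ are homomorphisms, and they are distinct because $\widehat c$ is onto. Let $\psi:\widehat F_i\to Q$ be a homomorphism. The clique $K^1$ has all four colors, so $\widehat c$ restricts to an isomorphism from the subgraph induced on $R\cup K^1$ onto $Q$. By (Q1), on this subgraph $\psi$ agrees with $\sigma\circ\widehat c$ for some $\sigma\in\operatorname{Aut}(Q)$. Then $\sigma^{-1}\circ\psi$ is a homomorphism that is the identity on $R$. It sends each $u\in V(F_i)$ to a vertex adjacent to all of $\Gamma(c(u))$, which is $c(u)$ by (Q3). So $\sigma^{-1}\circ\psi=\widehat c$.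
\end{proof}

\section{Inequalities valid on the cone}\label{sec:valid}

For $\mathcal U\supseteq\mathcal U^*$ let $y_0,y_1,y_2$ be the coordinates that belong to $Q,\widehat F_1,\widehat F_2$, and let $\ell_1=y_1-3y_0$, $\ell_2=y_2-3y_0$. An arbitrary graph $G$ has no vertex classes. A random homomorphism $Q\to G$ supplies four random vertices $A,B,C,D$ instead. The graph $\widehat F_i$ contains only one copy of $R$, while $Q$ taken three times contains three, so all pieces of the pattern must be attached to the same image $\rho$ of $R$. We therefore condition on $\rho$; the resulting loss has the favorable sign.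

\begin{proposition}\label{prop:valid}
Let $\mathcal U\supseteq\mathcal U^*$ be a finite set of connected graphs. On $\operatorname{trop}(\mathcal G_{\mathcal U})$ we have $\ell_1\ge0$ and, for every integer $s\ge1$,
\begin{equation}\label{eq:valid}
\ell_2+(2s+2)\,\ell_1-\frac1s\,y_0\ \ge\ 0 .
\end{equation}
In particular, $\ell_2\ge0$ at every point of the cone where $\ell_1=0$.
\end{proposition}

\begin{proof}
The last statement follows from \eqref{eq:valid} as $s\to\infty$. By Lemma~\ref{lem:reduce}(i) it suffices to prove the inequalities at $y=y(G)$ for a positive graph $G$. Let $L=\log|V(G)|$. Let $\Phi$ be a uniformly random homomorphism $Q\to G$ and $\rho=\Phi|_R$, and write $A,B,C,D$ also for the random vertices $\Phi(A),\dots,\Phi(D)$. Let $h(S)=H(S|\rho)$ for $S\subseteq\{A,B,C,D\}$ and $h_0=h(ABCD)$. By (E1),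
\begin{equation}\label{eq:y0}
y_0+68L=\log\hom(Q,G)=H(\rho)+h_0 .
\end{equation}
The numbers $v_\rho=v(h)$ and $w_\rho=w(h)$ are $v$ and $w$ with every term conditioned on $\rho$.

Let $F$ be $F_1$ or $F_2$. We build a random map $\Psi:V(\widehat F)\to V(G)$. Put $\Psi|_R=\rho$, and go through the gluing sequence. At step $i$, given everything drawn so far, draw $\Psi$ on $K^i\setminus S^i$ from the conditional law of $\Phi$ on the colors $c(K^i\setminus S^i)$, given $\rho$ and given that $\Phi$ takes on the colors $c(S^i)$ the values that $\Psi$ already has on $S^i$. By induction, $(\rho,\Psi|_{K^i})$ has the law of $(\rho,\Phi|_{c(K^i)})$: the set $S^i$ is empty or lies in one earlier clique, so $(\rho,\Psi|_{S^i})$ has the correct law, and step $i$ extends it with the correct conditional law. Every edge of $\widehat F$ lies in $R\cup K^i$ for some $i$, and $\widehat c$ maps it to an edge of $Q$, which $\Phi$ maps to an edge of $G$. So $\Psi$ is almost surely a homomorphism. Step $i$ adds $h(c(K^i))-h(c(S^i))$ to the entropy, so $H(\Psi)=H(\rho)+E_F(h)$, and (E1) gives $\log\hom(\widehat F,G)\ge H(\rho)+E_F(h)$.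

For $F_1$, by \eqref{eq:E}, \eqref{eq:y0} and $H(\rho)\le64L$,
\[
\ell_1\ge H(\rho)+3h_0+v_\rho-76L-3\bigl(H(\rho)+h_0-68L\bigr)=v_\rho+2\bigl(64L-H(\rho)\bigr)\ge v_\rho\ge0 .
\]
The same computation for $F_2$, with $w_\rho$ in place of $v_\rho$, gives $\ell_2\ge w_\rho$. It remains to bound the extra term of Lemma~\ref{lem:robust} by a coordinate of the cone. Each of $A,B,C,D$ has entropy at most $L$, so $h(BC)\ge h_0-h(AD)\ge h_0-2L$, and
\[
I(B;C|\rho)=h(B)+h(C)-h(BC)\le4L-h_0\le68L-H(\rho)-h_0=-y_0 .
\]
By Lemma~\ref{lem:robust} and (E4), $\ell_2\ge w_\rho\ge-\frac1sI(B;C|\rho)-(2s+2)v_\rho\ge\frac1sy_0-(2s+2)\ell_1$.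
\end{proof}

No property of $Q$ from Lemma~\ref{lem:Q} was used here. The rigidity of $Q$ enters in the next section, where we need exact counts and not just lower bounds.

\section{Points of the cone}\label{sec:points}

Fix a rational $\varepsilon\in(0,\frac14]$ and the law $p=p^\varepsilon$ of \eqref{eq:law}; rationality guarantees infinitely many $k$ with $kp$ integer valued. We build a graph from the type classes of $p$. Edges constrain only pairs of sequences, so a $4$-clique is a quadruple of sequences with the pair marginals of $p$, and a priori its type may differ from $p$. Such cliques could outnumber those of type $p$. For our law they do not exist.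

\begin{lemma}\label{lem:pairs}
If a law $\tau$ on $\{0,1\}^4$ has the same six pair marginals as $p$, then $\tau=p$.
\end{lemma}

\begin{proof}
Under $p$, the event $A=1$ forces $C=D=1$, and $B=0$ forces $C=D=0$. These are statements about pair marginals, so $\tau$ is supported on the set where $A\le C\le B$ and $A\le D\le B$, which is $\{0000,1111,0100,0110,0101,0111\}$. On this set we compare marginals:
\begin{align*}
\tau(0101)&=p_{CD}(0,1)=\varepsilon, & \tau(0100)+\tau(0101)&=p_{BC}(1,0)=\varepsilon,\\
\tau(0111)+\tau(0101)&=p_{AD}(0,1)=\varepsilon, & \tau(0000)=p_B(0)&=m=p_A(1)=\tau(1111).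
\end{align*}
Hence $\tau(0100)=\tau(0111)=0$ and $\tau(0110)=1-\varepsilon-2m=m$.
\end{proof}

Let $v,w$ be computed for $p$, and put $\theta=H(A)+H(B)+H(C)+H(D)-H(ABCD)$.

\begin{proposition}\label{prop:points}
There are graphs $G_k$, positive for $\mathcal U^*$ and indexed by the integers $k\ge1$ with $kp$ integer valued, such that $\frac1k\,y(G_k)\to(-\theta,\,-3\theta+v,\,-3\theta+w)$. Hence $\operatorname{trop}(\mathcal G_{\mathcal U^*})$ contains a point with $y_0=-\theta$, $\ell_1=v$ and $\ell_2=w$.
\end{proposition}

\begin{proof}
\emph{The graph $G_k$.} The type classes $T_A,\dots,T_D$ have different exponential sizes, and a density divides by a power of the total number of vertices, so we pad all classes to the common size $N=|T_A||T_B||T_C||T_D|$. Write $[j]=\{1,\dots,j\}$. The vertex set of $G_k$ is the disjoint union of $68$ classes of size $N$, one for each vertex of $Q$: $V_r=[N]$ for $r\in V(R)$, and $V_X=T_X\times[N/|T_X|]$ for $X\in\{A,B,C,D\}$. For distinct $X,Y\in\{A,B,C,D\}$, join $(x,i)\in V_X$ and $(x',i')\in V_Y$ if and only if $(x,x')\in T_{XY}$. For every other edge of $Q$, join the two classes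 completely. There are no further edges. Sending each class to its index is a homomorphism $\pi:G_k\to Q$.

\emph{Reduction to colored counts.} Let $F\in\{F_0,F_1,F_2\}$. Call an assignment of a sequence in $T_{c(u)}$ to each $u\in V(F)$ \emph{valid} if every edge $uu'$ of $F$ receives a pair in $T_{c(u)c(u')}$, and let $\nu(F)$ be the number of valid assignments. For a homomorphism $f:\widehat F\to G_k$, Lemma~\ref{lem:hom} gives a unique $\sigma\in\operatorname{Aut}(Q)$ with $\pi\circ f=\sigma\circ\widehat c$. Fix $\sigma$ and count these $f$. By (Q2), $\sigma$ fixes $A,B,C,D$, so $f(u)\in V_{c(u)}$ for $u\in V(F)$ and $f(r)\in V_{\sigma(r)}$ with $\sigma(r)\in V(R)$. An edge of $\widehat F$ with an end in $R$ is sent to a pair of completely joined classes and imposes no condition. So there are $N^{64}$ choices on $R$, $\nu(F)$ choices of first coordinates on $F$, and $\prod_uN/|T_{c(u)}|$ choices of second coordinates. Dividing by $(68N)^{|V(\widehat F)|}$,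
\begin{equation}\label{eq:count}
t(\widehat F;G_k)=|\operatorname{Aut}(Q)|\;68^{-|V(\widehat F)|}\;\nu(F)\prod_{u\in V(F)}|T_{c(u)}|^{-1}.
\end{equation}
Without (Q2), an automorphism could permute the colors and contribute a different count, as in Section~\ref{sec:toy}.

\emph{The colored counts.} An assignment is valid if and only if, for each $i$, its restriction to $K^i$ lies in $T_{c(K^i)}$. One direction is projection to pairs and single vertices, since the $K^i$ cover $F$. For the other, every $K^i$ has $1$, $2$ or $4$ vertices. For $1$ and $2$ vertices the claim is the definition of validity, and for $4$ vertices the type of the quadruple has the pair marginals of $p$, so it is $p$ by Lemma~\ref{lem:pairs}. Now count along the gluing sequence. At step $i$ the values on $S^i$ lie in $T_{c(S^i)}$, being the projection of the values on an earlier clique, and by (T2) they extend to $K^i$ in exactly $|T_{c(K^i)}|/|T_{c(S^i)}|$ ways. Hence $\nu(F)=\prod_i|T_{c(K^i)}|/|T_{c(S^i)}|>0$, and (T1) gives $\frac1k\log\nu(F)\to E_F(H)$, where $H(S)=H(p_S)$.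

\emph{The limit.} The first two factors in \eqref{eq:count} do not depend on $k$. The pattern $F_0$ has one vertex of each color, so $\frac1k\log t(Q;G_k)\to H(ABCD)-\sum_XH(X)=-\theta$. The pattern $F_1$ has three vertices of each color, so by \eqref{eq:E},
\[
\tfrac1k\log t(\widehat F_1;G_k)\to3H(ABCD)+v-3\sum_XH(X)=-3\theta+v ,
\]
and for the same reason $\frac1k\log t(\widehat F_2;G_k)\to-3\theta+w$. The last claim is Lemma~\ref{lem:reduce}(ii).
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $T=\operatorname{trop}(\mathcal G_{\mathcal U^*})$ is polyhedral. By Proposition~\ref{prop:valid}, the forms $\ell_1,\ell_2$ satisfy the hypotheses of Lemma~\ref{lem:cone}, so $\ell_2+K\ell_1\ge0$ on $T$ for some $K\ge0$. At the point of Proposition~\ref{prop:points} we have $\ell_2+K\ell_1=w+Kv$, which is negative for small rational $\varepsilon>0$ by \eqref{eq:nopenalty}. This is a contradiction.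
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Proposition~\ref{prop:valid} covers every such $\mathcal U$. So the proof above applies once we find, for each rational $\varepsilon\in(0,\frac14]$, a point of $\operatorname{trop}(\mathcal G_{\mathcal U})$ with $\ell_1=v$ and $\ell_2=w$. The graphs $G_k$ may not be positive for $\mathcal U$: they map to $Q$, so they are $16$-colorable and $t(K_{17};G_k)=0$. We add a clique that is large enough to keep all densities at least exponentially small in $k$, and small enough not to disturb the three densities that matter.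

By Proposition~\ref{prop:points} there is $\kappa\ge1$ with $t(U;G_k)\ge e^{-\kappa k}$ for all $U\in\mathcal U^*$ and all large $k$. The $\lambda$-fold blow-up of $G_k$ replaces each vertex by $\lambda$ independent copies and each edge by a complete bipartite graph; it multiplies $\hom(U,G_k)$ by $\lambda^{|V(U)|}$ and so leaves all densities unchanged. Let $G_k'$ be the disjoint union of this blow-up and a complete graph $K_q$, and let $\beta_k=q/|V(G_k')|$. We require that $\frac12e^{-\kappa k}\le\beta_k\le e^{-\kappa k}$ and that $t(U;K_q)\ge\frac12$ for all $U\in\mathcal U$. The second condition holds for large $q$, since injective maps to $K_q$ are homomorphisms and a random map fails to be injective with probability at most $\binom{|V(U)|}2/q$. The first confines $q$ to a fixed interval of positive reals dilated by $\lambda$, which contains a large integer when $\lambda$ is large. A connected graph $U$ maps into one of the two parts, so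
\[
t(U;G_k')=(1-\beta_k)^{|V(U)|}\,t(U;G_k)+\beta_k^{|V(U)|}\,t(U;K_q).
\]
This is where connectedness is used. For $U\in\mathcal U^*$ the last term is at most $e^{-68\kappa k}\le e^{-67\kappa k}\,t(U;G_k)$, so $t(U;G_k')=(1+o(1))\,t(U;G_k)$. For every $U\in\mathcal U$ we have $1\ge t(U;G_k')\ge\frac12\bigl(\frac12e^{-\kappa k}\bigr)^{|V(U)|}$, so the vectors $\frac1ky(G_k')$ are defined and bounded. The limit of a convergent subsequence lies in $\operatorname{trop}(\mathcal G_{\mathcal U})$ by Lemma~\ref{lem:reduce}(ii), and its $\mathcal U^*$-coordinates are those of Proposition~\ref{prop:points}.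
\end{proof}

For the remaining parts, let $P$ be the intersection of $\operatorname{trop}(\mathcal G_{\mathcal U})\subseteq\mathbb R^n_{\le0}$ with the hyperplane $\sum_iy_i=-1$. It is a compact convex subset of a simplex of dimension $n-1$, and every nonzero point of the cone is a positive multiple of exactly one point of $P$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
For $n\le2$ the set $P$ is empty, a point or a segment. So the cone is generated by at most two vectors and is polyhedral by the Minkowski--Weyl theorem. With Theorem~\ref{thm:main}, three is the smallest size of a set $\mathcal U$ with a non-polyhedral cone.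
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
The inequality $\ell_1\ge0$ is part of Proposition~\ref{prop:valid}.

\emph{Upper bound.} Let $y\in T$ have $y_0=-1$ and $\ell_1(y)\le\delta\le1$. The two error terms in \eqref{eq:valid} balance at $s=\lceil\delta^{-1/2}\rceil$, for which $\delta^{-1/2}\le s\le\delta^{-1/2}+1$ and
\[
-\ell_2(y)\le\frac1s+(2s+2)\delta\le\sqrt\delta+\bigl(2\delta^{-1/2}+4\bigr)\delta\le7\sqrt\delta .
\]

\emph{Lower bound.} As $\varepsilon\to0$, the law of each of $A,B,C,D$ tends to a law with masses $\frac13,\frac23$, and $p^\varepsilon$ tends to the uniform law on three points. So $\theta\to4\bigl(\frac13\log3+\frac23\log\frac32\bigr)-\log3\approx1.447$, and there is $\varepsilon_0\in(0,\frac14]$ with $1\le\theta\le2$ for $\varepsilon\le\varepsilon_0$. Let $\delta_0=\min(2\varepsilon_0,e^{-6})$ and $0<\delta<\delta_0$. Take a rational $\varepsilon\in[\delta/3,\delta/2]$ and divide the point of Proposition~\ref{prop:points} by $\theta$. The new point lies in $T$ and has $y_0=-1$. By Lemma~\ref{lem:family}, $\ell_1=v/\theta\le\varepsilon\log3\le\delta$, and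
\[
-\ell_2=-\frac w\theta\ge\frac\varepsilon2\Bigl(\log\frac1\varepsilon-3\Bigr)\ge\frac\delta6\Bigl(\log\frac1\delta-3\Bigr)\ge\frac1{12}\,\delta\log\frac1\delta ,
\]
where $\log\frac1\delta\ge6$ makes the brackets positive and gives the last step.

\emph{Extreme rays.} The extreme rays of $T$ are the rays through the extreme points of $P$. By Minkowski's theorem, a compact convex subset of $\mathbb R^n$ is the convex hull of its extreme points. If $T$ had finitely many extreme rays, it would therefore be finitely generated, hence polyhedral, contrary to Theorem~\ref{thm:main}.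
\end{proof}

\begin{thebibliography}{9}

\bibitem{BRST}
G.~Blekherman, A.~Raymond, M.~Singh, and R.~R.~Thomas,
\emph{Tropicalization of Graph Profiles},
arXiv:2004.05207 (2020).

\end{thebibliography}
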